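# Soluble groups of type $FP_2$ that are not finitely presented

## 1. Three relators that generate $\mathbb Z^2$ but do not kill the free group

Let $F$ be the free group on $x,y$ and consider the relators $x^2,\ y^3,\ (xy)^5$. Their images in $F^{ab}=\mathbb Z^2$ are $(2,0),\ (0,3),\ (5,5)$. These generate $\mathbb Z^2$:
$$(5,5)-2(2,0)-2(0,3)=(1,-1),\qquad 2(1,-1)-(2,0)+(0,3)=(0,1),\qquad (1,-1)+(0,1)=(1,0).$$
So $H=\langle x,y\mid x^2,y^3,(xy)^5\rangle$ has trivial abelianization, that is, $H$ is *perfect*. But $H\ne1$. Send $x\mapsto(1\,2)(3\,4)$ and $y\mapsto(1\,3\,5)$. Composing from right to left, $xy\mapsto(1\,4\,3\,5\,2)$ is a 5-cycle, so all three relators hold in this nontrivial permutation group.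

Read this as a statement about the trivial group $F/F$. The three relators are a complete set of relators *after abelianization*, but they are not a complete set of relators. Of course the trivial group has another finite set of relators that is complete. The question of this talk is whether this escape is always available for soluble groups: if finitely many relators suffice after abelianization, do finitely many relators suffice?

To make this precise, write "f.g." for finitely generated and "f.p." for finitely presented, put $[a,b]=aba^{-1}b^{-1}$, and let $X\sim Y$ mean that $X$ and $Y$ commute elementwise. Abelian subgroups are often written additively, and $\langle\langle T\rangle\rangle$ is the normal closure of $T$.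

**Definition.** A group $G$ is of type $FP_m$ if the trivial module $\mathbb Z$ has a $\mathbb ZG$-projective resolution whose modules are f.g. in dimensions $\le m$.

A group is of type $FP_1$ iff it is f.g., and every f.p. group is of type $FP_2$. If $F$ is free of rank $n$ and $G=F/R_G$, then $G$ acts by conjugation on the *relation module* $R_G^{ab}=R_G/[R_G,R_G]$, and there is a textbook exact sequence
$$0\to R_G^{ab}\to\mathbb ZG^n\to\mathbb ZG\to\mathbb Z\to0.\tag{1}$$
So if $R_G^{ab}$ is f.g. over $\mathbb ZG$, then $G$ is of type $FP_2$: map an f.g. free module onto $R_G^{ab}$ and continue. This is the precise sense of "finitely many relators suffice after abelianization".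

Bieri and Strebel proved that $FP_2$ and finite presentability are equivalent for metabelian groups (derived length at most $2$). For groups in general they are not: certain subgroups of right-angled Artin groups, the Bestvina–Brady groups, are of type $FP_2$ but not f.p. The case of all soluble groups is the problem posed in P. H. Kropholler and J. Mullaney, "Cohomological finiteness conditions for a class of metabelian groups", arXiv:1208.1083 (2012). The answer is no.

**Theorem A.** There is a soluble group $G$ of derived length $3$ which is of type $FP_2$ but not finitely presented. It has the form $G=(A_1\times A_2)\rtimes\Delta$, where $\Delta$ is finitely presented metabelian, $A_1,A_2$ are elementary abelian groups of distinct prime exponents $p_1,p_2$, and both $A_i\rtimes\Delta$ are finitely presented.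

**Theorem B.** For $d\ge1$, the statement "every soluble group of derived length $d$ and type $FP_2$ is finitely presented" is true iff $d\le2$.

Two general facts organize the proof.

**Fact 1.1.** Let $\Gamma$ be f.g., $\Gamma/K$ f.p., and $K=\langle\langle T\rangle\rangle$. Then $K=\langle\langle T_0\rangle\rangle$ for some finite $T_0\subset T$.

*Proof.* Take a surjection $F\to\Gamma$ from an f.g. free group. Since $\Gamma/K$ is f.p., the kernel of $F\to\Gamma/K$ is the normal closure of a finite set, whose image in $\Gamma$ normally generates $K$. Each of these finitely many elements of $K$ is a product of conjugates of elements of $T^{\pm1}$, so finitely many elements of $T$ suffice. $\square$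

**Lemma 1.2.** If $H$ is f.p. and $N\lhd H$ is perfect, then $G=H/N$ is of type $FP_2$.

*Proof.* Let $F\to H$ be a surjection from an f.g. free group, and let $R_H\le R_G$ be the kernels of $F\to H$ and $F\to G$. Since $R_G/R_H=N$ is perfect, $R_G=R_H[R_G,R_G]$. Hence $R_G^{ab}$ is the image of $R_H$, so it is generated over $\mathbb ZG$ by the images of finitely many normal generators of $R_H$. Use (1). $\square$

So we look for an f.p. group $H$ and a perfect $N\lhd H$ with $H/N$ soluble such that, by Fact 1.1, $N$ is not the normal closure of a finite set.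

## 2. Commuting pairs in a free product of two elementary abelian groups

Let $A_1,A_2$ be elementary abelian of prime exponents $p_1,p_2$, and let $C=\ker(A_1*A_2\to A_1\times A_2)$. We use
$$[a'a,b]=a'[a,b]a'^{-1}\,[a',b],\qquad [a,b'b]=[a,b']\;b'[a,b]b'^{-1}.\tag{2}$$
By (2) the subgroup generated by all $[a,b]$ with $a\in A_1$, $b\in A_2$ is normalized by $A_1$ and $A_2$. The two factors commute modulo it, so it equals $C$.

For a set $\mathcal S\subset A_1\times A_2$ of pairs, impose only the commutations listed in $\mathcal S$: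
$$L_{\mathcal S}=(A_1*A_2)/\langle\langle[a,b]:(a,b)\in\mathcal S\rangle\rangle,\qquad N_{\mathcal S}=\ker(L_{\mathcal S}\to A_1\times A_2).$$
When is $N_{\mathcal S}$ perfect, and when is it nontrivial?

**An obstruction.** Suppose nonzero $\chi_i\in\mathrm{Hom}(A_i,\mathbb F_{p_i})$ satisfy: for every $(a,b)\in\mathcal S$, $\chi_1(a)=0$ or $\chi_2(b)=0$. Then $(\chi_1,\chi_2)$ induces a surjection $L_{\mathcal S}\to\mathbb F_{p_1}*\mathbb F_{p_2}$, and $N_{\mathcal S}$, being generated by commutators $[a,b]$, maps onto the kernel of $\mathbb F_{p_1}*\mathbb F_{p_2}\to\mathbb F_{p_1}\times\mathbb F_{p_2}$. That kernel is a nontrivial free group, so $N_{\mathcal S}$ is not perfect. For instance, take $A_1=\mathbb F_2^2$ with basis $u_1,u_2$, $A_2=\mathbb F_3^2$ with basis $w_1,w_2$, and $\mathcal S=\{(u_1,w_1),(u_2,w_2)\}$. Choose $\chi_1$ killing $u_1$ and $\chi_2$ killing $w_2$: not perfect. Now add the pair $(u_3,w_3)=(u_1+u_2,w_1+w_2)$. A nonzero $\chi_1$ kills exactly one of the $u_j$, a nonzero $\chi_2$ kills at most one of the $w_j$, so one of the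 three pairs survives both, and the obstruction is gone.

**One prime is not enough.** The first thing one would try is $p_1=p_2=p$. There a second obstruction appears. On $A_1\times A_2\times(A_1\otimes A_2)$ define $(a,b,z)(a',b',z')=(a+a',\,b+b',\,z+z'+a\otimes b')$. This is a group in which $[(a,0,0),(0,b,0)]=(0,0,a\otimes b)$ is central. So $N_{\mathcal S}$ maps onto $(A_1\otimes A_2)/\mathrm{span}\{a\otimes b:(a,b)\in\mathcal S\}$. With $A_1=A_2=\mathbb F_2^2$ and the three pairs $(u_j,u_j)$ of nonzero vectors, the first obstruction is absent, yet three tensors cannot span a space of dimension $4$, and $N_{\mathcal S}$ is not perfect. If $p_1\ne p_2$, then $A_1\otimes A_2=0$ and this obstruction vanishes. For distinct primes, the first obstruction is the only one: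

**Lemma 2.1.** Let $p_1\ne p_2$. Suppose that for all nonzero $\chi_i\in\mathrm{Hom}(A_i,\mathbb F_{p_i})$ $(i=1,2)$ there is $(a',b')\in\mathcal S$ with $\chi_1(a')\ne0\ne\chi_2(b')$. Then $N_{\mathcal S}$ is perfect.

*Proof.* **Step 1: turn $N_{\mathcal S}^{ab}$ into a question about an ideal.** Let $I_i$ be the augmentation ideal of $\mathbb ZA_i$, and let $c(a,b)\in C^{ab}$ be the class of $[a,b]$. The elements $a-1$ $(a\ne1)$ form a $\mathbb Z$-basis of $I_1$, and similarly for $I_2$. So $(a-1)\otimes(b-1)\mapsto c(a,b)$ defines a surjection $I_1\otimes I_2\to C^{ab}$. It is $A_1$-linear: $a'(a-1)=(a'a-1)-(a'-1)$, while by (2) conjugation by $a'$ sends $c(a,b)$ to $c(a'a,b)-c(a',b)$. In the same way the second identity in (2) gives $A_2$-linearity. Hence the map is $\mathbb Z[A_1\times A_2]$-linear. Now $N_{\mathcal S}^{ab}$ is $C^{ab}$ modulo the submodule generated by the $c(a',b')$, $(a',b')\in\mathcal S$. Since $I_i$ is a direct summand of the free abelian group $\mathbb ZA_i$, $I_1\otimes I_2$ embeds in $\mathbb ZA_1\otimes\mathbb ZA_2=\mathbb Z[A_1\times A_2]$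 by $(a-1)\otimes(b-1)\mapsto(a-1)(b-1)$. So it suffices that the ideal $J$ of $\mathbb Z[A_1\times A_2]$ generated by all $(a'-1)(b'-1)$, $(a',b')\in\mathcal S$, contains $e=(a-1)(b-1)$ for all $a\in A_1$, $b\in A_2$. Fix $a\ne1$, $b\neq1$ (otherwise $e=0$).

**Step 2: pass to finitely many pairs.** The set $\Omega$ of pairs $(\chi_1,\chi_2)$ with $\chi_1(a)\ne0\ne\chi_2(b)$ is closed in the profinite space $\mathrm{Hom}(A_1,\mathbb F_{p_1})\times\mathrm{Hom}(A_2,\mathbb F_{p_2})$, so it is compact. By hypothesis the open sets $\{\chi_1(a')\ne0\ne\chi_2(b')\}$, $(a',b')\in\mathcal S$, cover it. Let $(a_1,b_1),\dots,(a_r,b_r)\in\mathcal S$ give a finite subcover. Put $P_1=\langle a,a_1,\dots,a_r\rangle$, $P_2=\langle b,b_1,\dots,b_r\rangle$, $R=\mathbb Z[P_1\times P_2]$ and $J'=\sum_jR(a_j-1)(b_j-1)\subset J$.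

**Step 3: check $e\in J'$ locally.** It is enough that $e\in J'_{\mathfrak m}$ for every maximal ideal $\mathfrak m$ of $R$. Let $k=R/\mathfrak m$, $q=\mathrm{char}\,k$, and let $\theta_i:P_i\to k^*$ be the induced homomorphisms.

*Case 1: $\theta_1(a)=1$ and $q\ne p_1$, or $\theta_2(b)=1$ and $q\ne p_2$.* In the first situation $(a-1)(1+a+\dots+a^{p_1-1})=0$, and the second factor is $\equiv p_1\not\equiv0$ mod $\mathfrak m$, hence a unit in $R_{\mathfrak m}$. So $a-1=0$ and $e=0$ in $R_{\mathfrak m}$. The second situation is the same with $b$.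

*Case 2: $\theta_1(a)\ne1\ne\theta_2(b)$.* Then $k$ has nontrivial $p_i$-th roots of unity. Identify $\mu_{p_i}(k)\cong\mathbb F_{p_i}$, and extend $\theta_i$ to $\chi_i\in\mathrm{Hom}(A_i,\mathbb F_{p_i})$. Now $(\chi_1,\chi_2)\in\Omega$, so for some $j$ we have $\theta_1(a_j)\ne1\ne\theta_2(b_j)$. Thus $(a_j-1)(b_j-1)\notin\mathfrak m$ and $J'_{\mathfrak m}=R_{\mathfrak m}$.

*Case 3: the rest.* Some $\theta_i$ is trivial on $a$ or $b$ respectively, and as Case 1 is excluded, $q=p_i$. Say $i=1$; the other case is symmetric. In characteristic $p_1$ there are no nontrivial $p_1$-th roots of $1$, so $\theta_1=1$. Also $q\ne p_2$, so, Case 1 being excluded, $\theta_2(b)\ne1$. Let $S=\{j:\theta_2(b_j)\ne1\}$. For $j\in S$, $b_j-1$ is a unit in $R_{\mathfrak m}$, so $a_j-1\in J'_{\mathfrak m}$. If $a\notin\langle a_j:j\in S\rangle$, there is $\chi_1$ vanishing on all $a_j$, $j\in S$, with $\chi_1(a)\ne0$. Let $\chi_2$ extend $\theta_2$. Then $(\chi_1,\chi_2)\in\Omega$, so $\chi_1(a_j)\ne0\ne\chi_2(b_j)$ for some $j$. The second inequality says $j\in S$, and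 then $\chi_1(a_j)=0$, a contradiction. So $a\in\langle a_j:j\in S\rangle$, hence $a-1\in\sum_{j\in S}R(a_j-1)$ and $e\in J'_{\mathfrak m}$. $\square$

In particular $N_{\mathcal S}$ is perfect in the example with $\mathbb F_2^2$, $\mathbb F_3^2$ and three pairs. Whether it is trivial is another matter, and for that we need geometry.

**Recollection.** Let $\mathcal Y$ be a 2-complex glued from finitely many Euclidean triangles. The *link* of a vertex is the metric graph whose vertices are the edges at that vertex and whose edges are the triangle corners there, with the angle as length. The *link condition* (Bridson–Haefliger, *Metric spaces of non-positive curvature*, II.5.2, II.5.6) says that $\mathcal Y$ is non-positively curved if every injective loop in every link has length $\ge2\pi$. By Cartan–Hadamard (II.4.1) the universal cover of such a connected $\mathcal Y$ is then complete CAT(0), and a finite group acting isometrically on a complete CAT(0) space fixes a point (II.2.8). For example, cut each square into two triangles. Four squares around an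 interior vertex give a link of length $4\cdot\frac\pi2=2\pi$, which is allowed. Three squares, as at a corner of a cube, give $\frac{3\pi}2$, which is not.

**Lemma 2.2.** Let $E_1,E_2$ be finite elementary abelian groups of prime exponents, regarded as vector spaces, let $I$ be a finite set with $|I|\ge3$, and let $u_f\in E_1$, $w_f\in E_2$ $(f\in I)$ be such that for any three distinct $f_1,f_2,f_3\in I$ the vectors $u_{f_1},u_{f_2},u_{f_3}$ are linearly independent, and so are $w_{f_1},w_{f_2},w_{f_3}$. Then in $K=(E_1*E_2)/\langle\langle[u_f,w_f]:f\in I\rangle\rangle$ the images of $E_1$ and $E_2$ do not commute.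

*Proof.* **Step 1: a complex on which $E_1\times E_2$ acts.** Let $\mathcal Y$ be the finite simplicial 2-complex with vertices
$$E_1\ \sqcup\ E_2\ \sqcup\ \{c=(f,X,Y): f\in I,\ X\in E_1/\langle u_f\rangle,\ Y\in E_2/\langle w_f\rangle\}$$
and maximal simplices all triangles $\{(f,X,Y),x,y\}$ with $x\in X$, $y\in Y$. Any $x\in E_1$, $y\in E_2$ are joined by an edge (use any $f$ and the cosets of $x$ and $y$), so $\mathcal Y$ is connected. Give each triangle the Euclidean metric with legs of length $1$ at $c$: the angle is $\pi/2$ at $c$ and $\pi/4$ at $x$ and $y$.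

**Step 2: $\mathcal Y$ is non-positively curved.** The link of $c=(f,X,Y)$ is the complete bipartite graph on $X\sqcup Y$ with edges of length $\pi/2$, and its injective loops have at least $4$ edges. The link of $x\in E_1$ has as vertices the points $y\in E_2$ and the lines $(f,Y)$, $Y\in E_2/\langle w_f\rangle$ (corresponding to $c=(f,x+\langle u_f\rangle,Y)$), and as edges of length $\pi/4$ the incidences $y\in Y$. An injective loop has $2n$ edges, $n\ge2$. It gives $n$ points whose successive differences are nonzero elements of $\langle w_{f_1}\rangle,\dots,\langle w_{f_n}\rangle$ with sum $0$. Cyclically $f_j\ne f_{j+1}$, because two distinct lines through a common point have different $f$. If $n$ is $2$ or $3$, then $f_1,\dots,f_n$ are distinct, and the vanishing sum contradicts independence (two of the vectors are independent because $|I|\ge3$). So $n\ge4$ and the length is at least $8\cdot\frac\pi4=2\pi$. The same holds at $y\in E_2$. Hence the universal cover $\widetilde{\mathcal Y}$ is complete CAT(0).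

**Step 3: $E_1\times E_2$ has no fixed point in $\mathcal Y$.** It acts by $x\mapsto x+a$, $y\mapsto y+b$, $(f,X,Y)\mapsto(f,X+a,Y+b)$. The action is faithful, isometric, and preserves the three types of vertices. The stabilizers of $x$, $y$, $(f,X,Y)$ are $E_2$, $E_1$, $\langle u_f\rangle\times\langle w_f\rangle$, all proper because $\dim E_i\ge3$. A group fixing a point preserves the open simplex containing it, and, types being preserved, fixes its vertices. So $E_1\times E_2$ fixes no point.

**Step 4: a homomorphism from $K$ to the group of lifts.** Let $K'$ be the group of all lifts of this action to $\widetilde{\mathcal Y}$. Let $x_0=0\in E_1$, $y_0=0\in E_2$, and lift the edge $x_0y_0$ to $\tilde x_0\tilde y_0$. The lifts of elements of $E_1=\mathrm{Stab}(y_0)$ fixing $\tilde y_0$ form a subgroup $\widetilde E_1\cong E_1$ of $K'$, and the lifts of elements of $E_2=\mathrm{Stab}(x_0)$ fixing $\tilde x_0$ form $\widetilde E_2\cong E_2$. For $f\in I$ put $c_f=(f,\langle u_f\rangle,\langle w_f\rangle)$. The triangle $\{c_f,x_0,y_0\}$ has a unique lift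 containing $\tilde x_0\tilde y_0$; call its third vertex $\tilde c_f$. The lift $\tilde u_f\in\widetilde E_1$ of $u_f$ fixes $\tilde y_0$, and $u_f$ fixes the edge $y_0c_f$ pointwise, so by uniqueness of path lifting $\tilde u_f$ fixes $\tilde c_f$. Likewise the lift $\tilde w_f\in\widetilde E_2$ fixes $\tilde x_0$ and covers $w_f$, which fixes $x_0c_f$ pointwise, so $\tilde w_f$ fixes $\tilde c_f$. Deck transformations act freely, so the stabilizer of $\tilde c_f$ in $K'$ embeds in the abelian group $\mathrm{Stab}(c_f)$, and $[\tilde u_f,\tilde w_f]=1$. Hence there is a homomorphism $K\to K'$ taking $E_i$ to $\widetilde E_i$.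

**Step 5: conclude.** If $E_1$ and $E_2$ commuted in $K$, then $\widetilde E_1\widetilde E_2$ would be a finite group mapping onto $E_1\times E_2$. It would fix a point of $\widetilde{\mathcal Y}$, whose image in $\mathcal Y$ would be fixed by $E_1\times E_2$, contradicting Step 3. $\square$

In the example with $\mathbb F_2^2$ and $\mathbb F_3^2$ the relation $u_1+u_2+u_3=0$ produces a hexagon in a link, of length $6\cdot\frac\pi4<2\pi$, and the lemma does not apply. Lemma 2.1 wants many pairs and Lemma 2.2 wants them in general position. Quadratic polynomials will serve both.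

## 3. Quadratic phases on $\mathbb F_\ell$

**Choice of primes.** Let $\ell\ge5$ be prime and $\zeta=e^{2\pi i/\ell}$. By Chebotarëv's theorem (e.g. Stevenhagen–Lenstra, Math. Intelligencer 18 (1996); Tao, Math. Res. Lett. 12 (2005)) all minors of $(\zeta^{jk})_{0\le j,k<\ell}$ are nonzero, so their product has nonzero norm. By Dirichlet's theorem choose distinct primes $p_1,p_2\equiv1\pmod\ell$ not dividing that norm. Let $\omega_i\in\mathbb F_{p_i}$ be a primitive $\ell$-th root of $1$. Under the ring homomorphism $\mathbb Z[\zeta]\to\mathbb F_{p_i}$, $\zeta\mapsto\omega_i$, an element mapping to $0$ has norm divisible by $p_i$ (the norm is that element times an element of $\mathbb Z[\zeta]$). Hence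

**(CP)** every minor of $(\omega_i^{jk})_{j,k\in\mathbb F_\ell}$ is nonzero in $\mathbb F_{p_i}$.

For $f=(t',c)\in I:=\mathbb F_\ell^2$ regard $f$ as the function $f(i)=t'i+ci^2$ on $\mathbb F_\ell$, and put
$$u_f=(\omega_1^{f(i)})_i\in E_1:=\mathbb F_{p_1}^{\mathbb F_\ell},\qquad w_f=(\omega_2^{f(i)})_i\in E_2:=\mathbb F_{p_2}^{\mathbb F_\ell}.$$
For illustration only: with $\ell=5$, the prime $11$ and the root $3$ (of order $5$ modulo $11$), the vectors for $f=(1,0)$ and $f=(0,1)$ are $(1,3,9,5,4)$ and $(1,3,4,4,3)$. The $u_f$ with $c=0$ are the characters of $\mathbb F_\ell$; they already span $E_1$, and likewise the $w_f$ with $c=0$ span $E_2$.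

**Lemma 3.1.** For distinct $f_1,f_2,f_3\in I$ the vectors $u_{f_1},u_{f_2},u_{f_3}$ are linearly independent, and likewise for $w$.

*Proof.* Let $\omega=\omega_1$ (or $\omega_2$ for $w$). Dividing coordinatewise by the first vector, suppose $\alpha+\beta\omega^{g(i)}+\gamma\omega^{k(i)}=0$ for all $i$, not all coefficients zero, where $g\ne k$ are nonzero elements of $I$. The functions $g,k,g-k$ are nonzero polynomials of degree $\le2<\ell$ vanishing at $0$, so they are non-constant functions. Hence no relation with at most two nonzero coefficients is possible, and $\alpha,\beta,\gamma$ are all nonzero. It follows that $g(i)$ and $k(i)$ determine each other: $g$ and $k$ have the same fibres.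

If $g=ci^2+t'i$ with $c\ne0$, then $k(i)=k(-t'/c-i)$ for all $i$. A nonzero linear $k$ is injective and cannot satisfy this. So $k$ is quadratic with the same axis of symmetry, and as $k(0)=g(0)=0$, $k=\lambda g$. If $g$ is linear, it is injective, so $k$ is injective, hence linear (a quadratic is not injective, $\ell$ being odd), and again $k=\lambda g$. Here $\lambda\ne0,1$. The function $g$ takes at least $(\ell+1)/2\ge3$ values $j$, and $\alpha+\beta\omega^j+\gamma\omega^{\lambda j}=0$ for each of them. Three such $j$ as rows and the columns $0,1,\lambda$ give a vanishing minor, contradicting (CP). $\square$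

**Lemma 3.2.** Let $d\ge0$ and let $\mu_i:\mathbb F_\ell^d\to\mathbb F_{p_i}$ $(i=1,2)$ be nonzero functions. There is a polynomial $f$ on $\mathbb F_\ell^d$ of degree $\le2$ without constant term such that $\sum_\xi\omega_i^{f(\xi)}\mu_i(\xi)\ne0$ for both $i$.

Why not linear $f$? Already for $d=1$ this fails. The characters $i\mapsto\omega_1^{t'i}$ form a basis of $E_1$, so some functional is nonzero only on the one with $t'=0$. Similarly some functional on $E_2$ is nonzero only on the character with $t'=1$, and no single $t'$ serves both. By the obstruction in Section 2, linear phases alone do not give a perfect kernel.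

*Proof.* Induction on $d$; for $d=0$ take $f=0$. Let $d\ge1$ and write points as $(\xi_1,\xi')\in\mathbb F_\ell\times\mathbb F_\ell^{d-1}$. For $g=c\xi_1^2+e\xi_1+\xi_1\lambda(\xi')$ with $\lambda$ linear, put $\nu_i(\xi')=\sum_{\xi_1}\omega_i^{g}\mu_i(\xi_1,\xi')$. It suffices to choose $g$ with $\nu_1\ne0\ne\nu_2$. Induction then gives $f'(\xi')$ with $\sum_{\xi'}\omega_i^{f'}\nu_i\ne0$ for both $i$, and $f=g+f'$ works. Pick $\xi'^{(i)}$ with $\mu_i(\cdot,\xi'^{(i)})\ne0$.

*Different points: $\xi'^{(1)}\ne\xi'^{(2)}$.* Take $c=0$. The two values $e+\lambda(\xi'^{(i)})$ can be prescribed independently. Since the Fourier transform on $\mathbb F_\ell$ is injective, for each $i$ some value makes $\nu_i(\xi'^{(i)})\ne0$.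

*The same point: $\xi'^{(1)}=\xi'^{(2)}$.* Put $\lambda=0$ and $n_i=\mu_i(\cdot,\xi'^{(i)}):\mathbb F_\ell\to\mathbb F_{p_i}$, both nonzero. Choose $a$ with $n_1(a)\ne0$. Let $J$ be the set of squares in $\mathbb F_\ell$, including $0$, so $|J|=\frac{\ell+1}2$, and for $j\in J$ let
$$N_i^{e'}(j)=\sum_{(u-a)^2=j}n_i(u)\,\omega_i^{e'u}.$$
Then $N_1^{e'}(0)=n_1(a)\omega_1^{e'a}\ne0$ for all $e'$. Choose $\delta$ with $n_2(a+\delta)\ne0$. If $\delta=0$, then $N_2^{e'}(0)\ne0$ for all $e'$. Otherwise
$$N_2^{e'}(\delta^2)=\omega_2^{e'(a-\delta)}\bigl(n_2(a+\delta)\,\omega_2^{2\delta e'}+n_2(a-\delta)\bigr)$$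
vanishes for at most one $e'$. Fix $e'$ such that $N_1^{e'}$ and $N_2^{e'}$ are both nonzero functions on $J$. For $c\in\mathbb F_\ell$,
$$\sum_u\omega_i^{c(u-a)^2+e'u}\,n_i(u)=\sum_{j\in J}\omega_i^{cj}N_i^{e'}(j).$$
If this vanished for $|J|$ values of $c$, the nonzero minor with these rows and the columns $J$ would force $N_i^{e'}=0$. So it vanishes for at most $|J|-1=\frac{\ell-1}2$ values of $c$. As $2\cdot\frac{\ell-1}2<\ell$, some $c$ gives a nonzero sum for both $i$. Finally $c(u-a)^2+e'u=cu^2+(e'-2ca)u+ca^2$, and dropping $ca^2$ multiplies the sums by nonzero factors. So $g=c\xi_1^2+(e'-2ca)\xi_1$ works. $\square$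

Put together, Lemmas 2.1 and 3.2 (for $d=1$) show that the kernel of $K\to E_1\times E_2$ is perfect, and Lemmas 2.2 and 3.1 show that it is not trivial. This is the situation of Section 1 again, now over a finite group $E_1\times E_2$. The remaining task is to build one soluble group $G$ whose commutation relations contain this local model at infinitely many depths, so that finitely many relations always leave some depth with only the relations of $K$.

With one prime and one root ($p_1=p_2$, $\omega_1=\omega_2$) this would fail: $u_f\otimes w_f$ is the function $\omega^{f(i)+f(j)}$, symmetric in $i,j$, so these tensors do not span $E_1\otimes E_2$ and the kernel is not perfect by Section 2.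

## 4. The group $G=(A_1\times A_2)\rtimes\Delta$

**Rings.** For a prime $p\ge5$ let $R_p=\mathbb F_p[x,(x-1)^{-1},\dots,(x-4)^{-1}]$ and $R'_p=R_p[x^{-1}]$. Evaluation at $x=0$ is defined on $R_p$, so $x$ is not a unit there. The chain $\cdots\subset R_p\subset x^{-1}R_p\subset x^{-2}R_p\subset\cdots$ is strict, with union $R_p'$. Put
$$B_i=R'_{p_i},\quad B_i^0=R_{p_i}\ (i=1,2),\qquad W=R'_\ell,\quad W_0=R_\ell .$$

**The group $Q\cong\mathbb Z^{14}$.** Let $Q=Q_1\times Q_2\times Q_3\times\langle s\rangle\times\langle t\rangle$ with $Q_k$ free abelian on $\sigma_{k,1},\dots,\sigma_{k,4}$. The generator $\sigma_{k,j}$ acts as multiplication by $x-j$ on $B_1$, $B_2$, $W$ for $k=1,2,3$ respectively, and trivially on the other two. The element $s$ acts as $x$ on $B_1$, $1$ on $B_2$, $x^{-1}$ on $W$. The element $t$ acts as $1$ on $B_1$, $x$ on $B_2$, $x^{-1}$ on $W$. So the power of $x$ by which an element of $Q$ acts on $W$ is minus the sum of the powers on $B_1$ and $B_2$. Section 6 rests on this.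

**Quadratic functions.** Let $\widehat W=\mathrm{Hom}(W,\mathbb F_\ell)$, a profinite group. For $w\in W$ let $\langle w\rangle:\widehat W\to\mathbb F_\ell$, $\xi\mapsto\xi(w)$; note $\langle w\rangle+\langle w'\rangle=\langle w+w'\rangle$. For a subspace $E\le W$ let $V_E$ be the $\mathbb F_\ell$-space of functions on $\widehat W$ spanned by all $\langle w\rangle$ and $\langle w\rangle\langle w'\rangle$ with $w,w'\in E$. Put $V=V_W$, $V_0=V_{W_0}$. For example, if $E$ is the line spanned by $w$ and $y=\xi(w)$, then $V_E$ consists of the functions $t'y+cy^2$, a copy of $I$. If $E$ has dimension $d$, then $V_E$ is the space of all polynomial functions of degree $\le2$ without constant term in $d$ coordinates of $\widehat E=\mathrm{Hom}(E,\mathbb F_\ell)\cong\mathbb F_\ell^d$.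

**The modules.** Let $M_i=C(\widehat W,\mathbb F_{p_i})$, the locally constant functions. $Q$ acts on functions by $(q\varphi)(\xi)=\varphi(\xi\circ q)$, so $q\langle w\rangle=\langle qw\rangle$ and $qV=V$. $V$ acts on $M_i$ by $v\cdot\varphi=\omega_i^v\varphi$. Since $q(\omega_i^v\varphi)=\omega_i^{qv}(q\varphi)$, these are compatible, and $\Delta=V\rtimes Q$ acts on $A_i=B_i\otimes_{\mathbb F_{p_i}}M_i$ by
$$(vq)(b\otimes\varphi)=qb\otimes\omega_i^v(q\varphi).\tag{3}$$
$M_i$ is spanned by the $\omega_i^v$, $v\in V$. Indeed, every locally constant function factors through the (surjective) restriction $\widehat W\to\widehat E$ for some finite $E\le W$, and the characters $\omega_i^{\langle w\rangle}$, $w\in E$, of $\widehat E$ span the functions on $\widehat E$. So $A_i$ is spanned by the $b\otimes\omega_i^v$.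

**The groups.** Put
$$G_i=A_i\rtimes\Delta,\qquad G=(A_1\times A_2)\rtimes\Delta,\qquad\widetilde H=G_1*_\Delta G_2=(A_1*A_2)\rtimes\Delta .$$
Since $A_1\times A_2$, $V$ and $Q$ are abelian, $G$ is soluble of derived length $\le3$. The kernel of $\widetilde H\to G$ is $C=\ker(A_1*A_2\to A_1\times A_2)$, generated by the $[a,b]$. Let $a_0=1\otimes1\in A_1$, $b_0=1\otimes1\in A_2$, and
$$H=\widetilde H/\langle\langle[a_0,b_0]\rangle\rangle,\qquad N=\ker(H\to G).$$
Theorem A follows from three statements: $N$ is perfect (Proposition 5.3), $C$ is not finitely normally generated in $\widetilde H$ (Proposition 6.1), and $G_1,G_2$ are f.p. (Proposition 8.1).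

## 5. One commutator makes the kernel perfect

**Lemma 5.1.** If $m_i:M_i\to\mathbb F_{p_i}$ $(i=1,2)$ are nonzero linear functionals, there is $v\in V$ with $m_1(\omega_1^v)\ne0\ne m_2(\omega_2^v)$.

*Proof.* Choose a finite $E\le W$, $\widehat E\cong\mathbb F_\ell^d$, such that both $m_i$ are nonzero on functions factoring through $\widehat E$. There $m_i(\varphi)=\sum_\xi\varphi(\xi)\mu_i(\xi)$ with $\mu_i:\mathbb F_\ell^d\to\mathbb F_{p_i}$ nonzero, and $V_E$ gives all polynomials of degree $\le2$ without constant term. Apply Lemma 3.2. $\square$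

**Lemma 5.2.** For nonzero $\chi_i\in\mathrm{Hom}(A_i,\mathbb F_{p_i})$ $(i=1,2)$ there is $g\in\Delta$ with $\chi_1(ga_0)\ne0\ne\chi_2(gb_0)$.

*Proof.* Choose $b_i\in B_i$ such that $m_i=\chi_i(b_i\otimes\cdot)\ne0$, and $v$ from Lemma 5.1. Then $\beta_i=\chi_i(\cdot\otimes\omega_i^v)$ is a functional on $B_i$ with $\beta_i(b_i)\ne0$. The ring $B_1$ is spanned by the $q\cdot1$ with $q\in Q_1\langle s\rangle$, and $B_2$ by the $q'\cdot1$ with $q'\in Q_2\langle t\rangle$. Moreover $Q_1\langle s\rangle$ is trivial on $B_2$, and $Q_2\langle t\rangle$ is trivial on $B_1$. Choose such $q,q'$ with $\beta_1(q1)\ne0\ne\beta_2(q'1)$ and let $g=v\cdot qq'$. As $Q$ fixes the constant function $1$, (3) gives $ga_0=q1\otimes\omega_1^v$ and $gb_0=q'1\otimes\omega_2^v$. $\square$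

**Proposition 5.3.** $N=\ker(H\to G)$ is perfect.

*Proof.* The normal closure of $[a_0,b_0]$ in $\widetilde H=(A_1*A_2)\rtimes\Delta$ is the normal closure in $A_1*A_2$ of its $\Delta$-conjugates $[ga_0,gb_0]$. So $N=N_{\mathcal S}$ in the notation of Section 2, with $\mathcal S=\{(ga_0,gb_0):g\in\Delta\}$. By Lemma 5.2 this $\mathcal S$ satisfies the hypothesis of Lemma 2.1. $\square$

## 6. Finitely many commutators see only the local model

**Proposition 6.1.** Let $C_1\subset A_1\times A_2$ be finite. Then $C$ is not the normal closure in $\widetilde H$ of $\{[a,b]:(a,b)\in C_1\}$.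

*Proof.* **Step 1: bound the depth of the given commutators.** Choose finite $X_i\subset B_i$ and $X_V\subset V$ such that for every $(a,b)\in C_1$, $a$ is a combination of elements $b_1\otimes\omega_1^v$ and $b$ of elements $b_2\otimes\omega_2^v$, with $b_i\in X_i$, $v\in X_V$. Choose $k\ge1$ with $X_i\subset x^{-k}B_i^0$ and $X_V\subset V_{x^{-k}W_0}$.

**Step 2: evaluate far away.** Choose nonzero $\beta_i\in\mathrm{Hom}(B_i,\mathbb F_{p_i})$ vanishing on $B_i^0$, and a nonzero $\xi_0\in\widehat W$ vanishing on $x^{-3k}W_0$; these exist because the chains of Section 4 are strict. Since $\langle w\rangle(i\xi_0)=i\,\xi_0(w)$ and $(\langle w\rangle\langle w'\rangle)(i\xi_0)=i^2\xi_0(w)\xi_0(w')$, for each $v\in V$ we have $v(i\xi_0)=t'i+ci^2$ for a unique $(t',c)=:\pi(v)\in I$, and $\pi:V\to I$ is additive. Define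
$$\Phi_1:A_1\to E_1,\ b\otimes\varphi\mapsto(\beta_1(b)\varphi(i\xi_0))_i,\qquad\Phi_2:A_2\to E_2,\ b\otimes\varphi\mapsto(\beta_2(b)\varphi(i\xi_0))_i .$$
Then $\Phi_1(b\otimes\omega_1^v)=\beta_1(b)u_{\pi(v)}$ and $\Phi_2(b\otimes\omega_2^v)=\beta_2(b)w_{\pi(v)}$. Both maps are onto: $\beta_i\ne0$, $\pi(\langle w\rangle)=(\xi_0(w),0)$ takes all values $(t',0)$, and the $u_f$, respectively the $w_f$, with $c=0$ span.

**Step 3: for $g\in\Delta$ and $(a,b)\in C_1$, the images of $\Phi_1(ga)$ and $\Phi_2(gb)$ commute in $K$.** Here $K$ is the group of Lemma 2.2 for the vectors of Section 3. Write $g=v'q$ with $v'\in V$ and $q=q_1q_2q_3s^\alpha t^\delta$, $q_j\in Q_j$. We may assume $\Phi_1(ga)\ne0\ne\Phi_2(gb)$. By (3),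
$$\Phi_1\bigl(g(b_1\otimes\omega_1^v)\bigr)=\beta_1(qb_1)\,u_{\pi(v')+\pi(qv)},$$
so $\beta_1(qb_1)\ne0$ for some $b_1\in X_1$. On $B_1$, $q$ acts as $x^\alpha$ times a unit of $B_1^0$, so $qb_1\in x^{\alpha-k}B_1^0$. If $\alpha\ge k$, this would lie in $B_1^0$, where $\beta_1$ vanishes. Hence $\alpha<k$. In the same way $\Phi_2(gb)\ne0$ gives $\delta<k$. On $W$, $q$ acts as $x^{-\alpha-\delta}$ times a unit of $W_0$. So for $w\in x^{-k}W_0$,
$$qw\in x^{-\alpha-\delta-k}W_0\subset x^{-3k}W_0,\qquad\text{hence}\quad\xi_0(qw)=0 .$$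
Therefore $\pi(qv)=0$ for all $v\in X_V$. Consequently $\Phi_1(ga)\in\langle u_{\pi(v')}\rangle$ and $\Phi_2(gb)\in\langle w_{\pi(v')}\rangle$, and these commute in $K$.

**Step 4: contradiction.** By Step 3 the homomorphism $A_1*A_2\to K$ induced by $\Phi_1,\Phi_2$ kills $[ga,gb]$ for all $g\in\Delta$, $(a,b)\in C_1$. So it kills their normal closure in $A_1*A_2$, which is the normal closure of $\{[a,b]:(a,b)\in C_1\}$ in $\widetilde H$. If this were $C$, then, as $\Phi_1$ and $\Phi_2$ are onto, $E_1$ and $E_2$ would commute in $K$. By Lemmas 2.2 and 3.1 they do not. $\square$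

## 7. Tame modules and the need for four units

**Definition.** Let $Q$ be an f.g. abelian group and $A$ an f.g. $\mathbb ZQ$-module. For $\chi:Q\to\mathbb R$ put $Q_\chi=\{q:\chi(q)\ge0\}$. $A$ is *tame* if for every nonzero homomorphism $\chi:Q\to\mathbb R$, $A$ is f.g. over $\mathbb ZQ_\chi$ or over $\mathbb ZQ_{-\chi}$.

**(BS)** (Bieri–Strebel, *Valuations and finitely presented metabelian groups*, Proc. LMS 41 (1980).) Let $\Gamma$ be f.g., $A\lhd\Gamma$ abelian, $Q=\Gamma/A$ abelian. Then $\Gamma$ is f.p. iff $A$ is tame. Also, for metabelian groups $FP_2$ is equivalent to f.p.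

For instance, let $A=\mathbb F_p[x^{\pm1}]$ with $Q=\mathbb Z$ acting by $x$. A finite subset of $A$ generates over $\mathbb F_p[x]$ something inside $x^{-n}\mathbb F_p[x]$, and similarly for $\mathbb F_p[x^{-1}]$. So $A$ is not tame and $A\rtimes\mathbb Z$ is f.g. but not f.p. More units help, by the following device.

**Lemma 7.1.** Let $A$ be f.g. over $\mathbb ZQ$, let $\lambda\in\mathbb ZQ$ act as the identity on $A$, and let $\chi>0$ on $\mathrm{supp}\,\lambda$. Then $A$ is f.g. over $\mathbb ZQ_\chi$, by the same generators.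

*Proof.* For a generator $a$ and $q\in Q$ we have $qa=\lambda^nqa$, and for large $n$ the support of $\lambda^nq$ lies in $Q_\chi$. $\square$

As an example, let $\mathbb Z^2$ act on $\mathbb F_p[x^{\pm1},(x-1)^{-1}]$ by $x$ and $x-1$. Any two of the three elements $x,\ x-1,\ 1$ span the third. Given $\chi\ne0$, the three numbers $\chi(x),\chi(x-1),0$ are not all equal, so for $\chi$ or $-\chi$ one of them is smaller than the two others. Dividing the corresponding linear relation by the smallest term gives a $\lambda$ as in Lemma 7.1, so this module is tame. We shall need the same for a tensor square, where linear forms are replaced by elements of a 3-dimensional space. One of the numbers must then be smaller than *three* others, and five numbers are enough for that. This explains the four units $x-1,\dots,x-4$.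

**Lemma 7.2.** For $p\in\{p_1,p_2\}$ let $\mathbb Z^4$ act on $R_p$ via $\sigma_j\mapsto x-j$. Then $R_p\rtimes\mathbb Z^4$, $(R_p\oplus R_p)\rtimes\mathbb Z^4$ and $V_0\rtimes Q_3$ are f.p.

*Proof.* **Step 1: finite generation.** $V_0$ is a quotient of $W_0\oplus(W_0\otimes W_0)$, with diagonal action on the tensor product, via $w\mapsto\langle w\rangle$ and $w\otimes w'\mapsto\langle w\rangle\langle w'\rangle$. On $W_0\otimes W_0\subset\mathbb F_\ell(x,x')$ the generator $\sigma_j:=\sigma_{3,j}$ acts as
$$N_j=(x-j)(x'-j)=e_2-je_1+j^2,\qquad e_1=x+x',\ e_2=xx'.$$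
Put $N_\infty=1$. Any three of $N_1,\dots,N_4,N_\infty$ form a basis of $\mathrm{span}(1,e_1,e_2)$ (Vandermonde). So the image of $\mathbb F_\ell Q_3$ contains $e_1,e_2$ and all $N_j^{-1}$. Since $\mathbb F_\ell[x,x']$ is generated by $1,x$ over $\mathbb F_\ell[e_1,e_2]$ (use $x'=e_1-x$, $x^2=e_1x-e_2$), and $(x-j)^{-1}=(x'-j)N_j^{-1}$ and symmetrically, $W_0\otimes W_0$ is generated by $1,x$. Likewise any two of $x-1,\dots,x-4,1$ form a basis of $\mathrm{span}(1,x)$, so $W_0$ and $R_p$ are cyclic modules.

**Step 2: choose the sign of $\chi$.** Let $\chi\ne0$, $a_j=\chi(\sigma_j)$, $a_\infty=0$. These five numbers are not all equal. If their minimum has multiplicity $\le2$, an index $m$ at the minimum has at least three indices $i$ with $a_i>a_m$. Otherwise the minimum is attained at least three times, and an index $m$ at the maximum has at least three indices with $a_i<a_m$; then replace $\chi$ by $-\chi$. So for $\chi$ or $-\chi$ there are $m$ and three indices $i$ with $a_i>a_m$.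

**Step 3: apply Lemma 7.1.** Write $N_m=\sum c_iN_i$ over these three indices. With $\sigma_\infty=1$ and the $c_i$ lifted to $\mathbb Z$, $\lambda=\sum c_i\sigma_i\sigma_m^{-1}$ acts as the identity on $W_0\otimes W_0$, and $\chi>0$ on its support. Using two of the three indices and the linear forms $x-j$, $1$ instead of $N_j$, $N_\infty$, we get such a $\lambda$ for $W_0$ and for $R_p$. The choice of sign depends only on $\chi$, so it serves all summands at once, and it passes to quotients. So $R_p$, $R_p\oplus R_p$ and $V_0$ are tame; apply (BS). $\square$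

## 8. Finite presentability of $A_1\rtimes\Delta$ and $A_2\rtimes\Delta$

**Proposition 8.1.** $G_1$ and $G_2$ are f.p.

Take $i=1$; the case $i=2$ is symmetric, with $z=t^{-1}s^2$ and $Q_2$ in place of the $z$ and $Q_1$ below.

**Step 1: reduce to a group without $x^{-1}$.** Let $M^0\subset M_1$ be the span of the $\omega_1^v$, $v\in V_0$, and $A^0=B_1^0\otimes M^0$. The element $z=s^{-1}t^2$ acts as $x^{-1}$ on $B_1$ and as $x\cdot x^{-2}=x^{-1}$ on $W$. So $zV_0=V_{x^{-1}W_0}\supset V_0$, $zA^0\supset A^0$, $\bigcup z^nV_0=V$ and $\bigcup z^nA^0=A_1$. Put $\Gamma^0=(A^0\rtimes V_0)\rtimes(Q_1\times Q_2\times Q_3)$. This makes sense because $Q_1,Q_2,Q_3$ act on $B_1^0$ and $W_0$ by units of these rings. Then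
$$\Theta=(A_1\rtimes V)\rtimes(Q_1Q_2Q_3\times\langle z\rangle)=\Bigl(\bigcup_nz^n\Gamma^0z^{-n}\Bigr)\rtimes\langle z\rangle,\qquad z^{-1}\Gamma^0z\subset\Gamma^0,$$
is an ascending HNN-extension of $\Gamma^0$. If $\Gamma^0=\langle S\mid R\rangle$, then $\Theta$ is presented by $S,z$, the relators $R$, and $z^{-1}\gamma z=\phi(\gamma)$ for $\gamma\in S$, where $\phi(\gamma)$ is a word for the element $z^{-1}\gamma z\in\Gamma^0$. Indeed, in the presented group every element can be written $z^n\gamma z^{-m}$ with $n,m\ge0$ and $\gamma$ in the image of $\Gamma^0$. If it is trivial in $\Theta$, then $n=m$ and $\gamma=1$. So $\Theta$ is f.p. if $\Gamma^0$ is. Since $s=t^2z^{-1}$, $\langle s,t\rangle=\langle z,t\rangle$, and $G_1=\Theta\rtimes\langle t\rangle$ is f.p. if $\Theta$ is. Finally $Q_2$ acts trivially on $B_1$ and $W$, so it is a direct factor of $\Gamma^0$. It remains to show that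
$$\Gamma'=(A^0\rtimes V_0)\rtimes(Q_1\times Q_3)$$
is f.p.

From now on $B=R_p$, $p=p_1$, $\omega=\omega_1$, $\sigma_j=\sigma_{3,j}$, $h=x-1\in W_0$, and $D_n=\mathrm{span}(1,h,\dots,h^n)\le W_0$. On $W_0$, $\sigma_1$ acts as $h$ and $\sigma_2$ as $h-1$.

**Step 2: a finite list of relations.** Let $\Gamma''$ be generated by $B\rtimes Q_1$ and $V_0\rtimes Q_3$. For $v\in V_0$, $b\in B$ write $b_v=vbv^{-1}$, $B_v=vBv^{-1}$, so that conjugation by $u\in V_0$ takes $b_v$ to $b_{u+v}$. Impose the following relations.

1. Finite presentations of $B\rtimes Q_1$ and $V_0\rtimes Q_3$, which exist by Lemma 7.2.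
2. $[Q_1,V_0\rtimes Q_3]=1$, which is finitely many relations on generators.
3. $[1_B,\sigma_j]=1$ for $j=1,\dots,4$. As $B$ is generated by the $Q_1$-conjugates of $1_B$ and $Q_1\sim Q_3$, this gives $B\sim Q_3$.
4. $B\sim B_{\langle m\rangle}$ for each of the finitely many $m\in D_1$.
5. $E(1,1)$ and $E(1,h)$ with $b=1_B$, $v=0$, where $E(w,w')$ is the relation
$$b_{v+\langle w\rangle\langle w'\rangle}=\sum_{i,k\in\mathbb F_\ell}\bigl(\ell^{-1}\omega^{-ik}b\bigr)_{v+k\langle w\rangle+i\langle w'\rangle}.\tag{4}$$

*Item 4 costs finitely many relations.* The f.g. group $(B\rtimes Q_1)*_{Q_1}(B\rtimes Q_1)$ maps onto $(B\oplus B)\rtimes Q_1$, and the kernel is normally generated by the commutators of elements of the two copies of $B$. By Lemma 7.2 and Fact 1.1 finitely many of these commutators suffice. The amalgam maps to our group by the identity on the first factor and by conjugation by $\langle m\rangle$, which commutes with $Q_1$, on the second. So finitely many commutators force $B\sim B_{\langle m\rangle}$.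

*Item 5 gives (4) for all $b$ and $v$.* The terms on the right of (4) commute by item 4 conjugated by $V_0$. Conjugating by $Q_1$ replaces $b=1_B$ by $q1_B$. Both sides are additive in $b$, and $B$ is generated by the $q1_B$, so we get all $b$. Conjugating by $V_0$ gives all $v$.

So $\Gamma''$ is f.p.

**Step 3: compare $\Gamma''$ with $\Gamma'$.** Send $b\mapsto b\otimes1$, so $b_v\mapsto b\otimes\omega^v$. The relations 1–4 clearly hold in $\Gamma'$, and (4) holds because pointwise
$$\sum_i\sum_k\ell^{-1}\omega^{k(\langle w\rangle-i)}\,\omega^{i\langle w'\rangle}=\omega^{\langle w\rangle\langle w'\rangle}:$$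
the inner sum picks out $i=\langle w\rangle$. As $\Gamma'$ is generated by $B\otimes1,Q_1,V_0,Q_3$, we have a surjection $\Gamma''\to\Gamma'$. In $\Gamma''$,
$$qb_vq^{-1}=b_{qv}\ (q\in Q_3),\qquad qb_vq^{-1}=(qb)_v\ (q\in Q_1).\tag{5}$$
So $A''=\langle B_v:v\in V_0\rangle$ is normal. The quotient $\Gamma''/A''$ is generated by the commuting images of $Q_1$ and $V_0\rtimes Q_3$, hence maps isomorphically to $\Gamma'/A^0=Q_1\times(V_0\rtimes Q_3)$. Therefore the kernel of $\Gamma''\to\Gamma'$ lies in $A''$. It remains to show that $A''$ is abelian and maps injectively to $A^0$.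

**Step 4: Fourier components.** The purpose is to split $b_v$ into eigen-pieces for shifts by linear functions. For a finite subspace $D\le W_0$ consider the condition

(a) $B_v\sim B_{v+\langle m\rangle}$ for all $v\in V_0$, $m\in D$.

If (a) holds, the groups $B_{v+\langle m\rangle}$, $m\in D$, commute pairwise and generate an abelian group of exponent $p$. For $\xi\in\widehat D=\mathrm{Hom}(D,\mathbb F_\ell)$ define in it
$$b_v^{D,\xi}=|D|^{-1}\sum_{m\in D}\omega^{-\xi(m)}\,b_{v+\langle m\rangle},\qquad B_v^{D,\xi}=\{b_v^{D,\xi}:b\in B\}.$$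
This is additive in $b$. Under $\Gamma''\to\Gamma'$ the element $b_v^{D,\xi}$ goes to $b\otimes\omega^v1_{\{\zeta:\zeta|_D=\xi\}}$. Orthogonality of characters gives
$$b_v=\sum_\xi b_v^{D,\xi},\qquad b^{D,\xi}_{v+\langle m\rangle}=\omega^{\xi(m)}b_v^{D,\xi}\ (m\in D),\qquad b_v^{D',\eta}=\sum_{\xi|_{D'}=\eta}b_v^{D,\xi}\ (D'\le D).\tag{6}$$
For the last formula note that $\sum_{\xi|_{D'}=\eta}\omega^{-\xi(m)}$ is $0$ if $m\notin D'$ and $\frac{|D|}{|D'|}\omega^{-\eta(m)}$ if $m\in D'$.

**Step 5: what $E(w,w')$ says about components.** Let $D$ satisfy (a) and $w,w'\in D$. We claim that $E(w,w')$ holds for all $v,b$ iff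

(b) $b^{D,\xi}_{v+\langle w\rangle\langle w'\rangle}=\omega^{\xi(w)\xi(w')}\,b_v^{D,\xi}$ for all $v,b,\xi$.

Given $E$, take it at all $v+\langle m\rangle$, $m\in D$, multiply by $|D|^{-1}\omega^{-\xi(m)}$ and sum over $m$. By (6),
$$b^{D,\xi}_{v+\langle w\rangle\langle w'\rangle}=\sum_{i,k}\ell^{-1}\omega^{-ik+k\xi(w)+i\xi(w')}\,b_v^{D,\xi}=\omega^{\xi(w)\xi(w')}b_v^{D,\xi}.$$
Conversely, sum (b) over $\xi$ and write $\omega^{\xi(w)\xi(w')}b_v^{D,\xi}=\sum_{i,k}\ell^{-1}\omega^{-ik}\,b^{D,\xi}_{v+\langle kw+iw'\rangle}$; the first formula of (6) gives $E$.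

For $f\in V_D$, a function on $\widehat D$, consider the property
$$b_{v+f}^{D,\xi}=\omega^{f(\xi)}\,b_v^{D,\xi}\quad\text{for all }v,b,\xi.\tag{7}$$
It is closed under sums and negatives of $f$, and it holds for $f=\langle m\rangle$, $m\in D$. Since $\langle w\rangle\langle w'\rangle$ is bilinear in $w,w'$, condition (b) holds for all $w,w'\in D$ as soon as it holds for products of basis elements of $D$.

**Definition.** $D$ is *good* if (a) holds and $E(w,w')$ holds for all $w,w'\in D$ (and all $v,b$).

If $D$ is good, (7) holds for all $f\in V_D$. If $D$ is good, so is $qD$ for $q\in Q_3$: conjugate by $q$ and use (5). Note that $E(w,w')$ is symmetric in $w,w'$ and does not mention $D$. The space $D_1$ is good: (a) is item 4 conjugated by $V_0$, $E(1,1)$ and $E(1,h)$ are item 5, and $E(h,h)$ is the $\sigma_1$-conjugate of $E(1,1)$.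

**Step 6: all $D_n$ are good, and where plain conjugation stops.** Let $n\ge2$ and suppose $D_{n-1}$ is good. Then
$$\sigma_1D_{n-1}=\mathrm{span}(h,\dots,h^n),\qquad\sigma_2D_{n-1}=(h-1)D_{n-1}$$
are good. So $B_v\sim B_{v+\langle\rho\rangle}$ for every polynomial $\rho\in D_n$ that has degree $<n$, or vanishes at $h=0$, or vanishes at $h=1$. This does not cover $D_n$: the polynomial $1+h^n$ has none of these properties, as $\ell$ is odd. The way past this is to work with components over the overlap
$$D'=\mathrm{span}(h,\dots,h^{n-1})\subset D_{n-1}\cap\sigma_1D_{n-1},$$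
where *quadratic* elements of $V_0$ shift different components by different amounts. $D'$ satisfies (a). Write $b_v^\eta=b_v^{D',\eta}$, $B_v^\eta=B_v^{D',\eta}$ for $\eta\in\widehat{D'}$, and let $\rho=\alpha1+\beta h^n$ with $\alpha,\beta\in\mathbb F_\ell$.

*(i) For $m\in D'$: $\ b^\eta_{v+\langle m\rangle\langle\rho\rangle}=b^\eta_{v+\eta(m)\langle\rho\rangle}$.* First let $r$ be $\alpha1$ or $\beta h^n$, and let $D=D_{n-1}$ or $D=\sigma_1D_{n-1}$ be the good space containing $D'$ and $r$. For $\xi|_{D'}=\eta$, (7) gives $b^{D,\xi}_{v+\langle m\rangle\langle r\rangle}=\omega^{\eta(m)\xi(r)}b_v^{D,\xi}=b^{D,\xi}_{v+\eta(m)\langle r\rangle}$. Sum over such $\xi$, using (6). Applying this for $\beta h^n$ and then for $\alpha1$ gives the formula for $\rho$.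

*(ii) If $\eta\ne\eta'$, then $B_v^\eta\sim B_{v+\langle\rho\rangle}^{\eta'}$ for all $v$.* Choose $m\in D'$ with $\eta'(m)-\eta(m)=1$. By (a) for $D'$ we have $B^\eta_{v'}\sim B^{\eta'}_{v'}$ for every $v'$. Take $v'=v-\eta(m)\langle\rho\rangle+\langle m\rangle\langle\rho\rangle$. By (i), $B^\eta_{v'}=B^\eta_v$ and $B^{\eta'}_{v'}=B^{\eta'}_{v+(\eta'(m)-\eta(m))\langle\rho\rangle}=B^{\eta'}_{v+\langle\rho\rangle}$.

*(iii) $B_v^\eta\sim B^\eta_{v+\langle\rho\rangle}$ for all $v$.* Let $P_\eta=\langle B_v^\eta,B_{v+\langle\rho\rangle}^\eta\rangle$. By (ii) and (a) for $D'$, $P_\eta\sim P_{\eta'}$ for $\eta\ne\eta'$. Correct $\rho$ by an element of $D'$: put $m'=-(\alpha+\beta)h\in D'$. The polynomial $\rho+m'$ in $h$ has degree $\le n$ and vanishes at $h=1$, so it lies in $\sigma_2D_{n-1}$. Hence for $b,b'\in B$, $m\in D'$,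
$$[\,b_{v+\langle m\rangle},\ b'_{v+\langle m\rangle+\langle\rho+m'\rangle}\,]=1 .$$
By (6) the entries are $\sum_\eta\omega^{\eta(m)}b_v^\eta$ and $\sum_\eta\omega^{\eta(m)+\eta(m')}b'^{\,\eta}_{v+\langle\rho\rangle}$, with $\eta$-components in $P_\eta$. As the $P_\eta$ commute with each other,
$$\prod_\eta\kappa_\eta\bigl(\omega^{\eta(m)}b,\ \omega^{\eta(m)+\eta(m')}b'\bigr)=1,\qquad\kappa_\eta(b,b')=[\,b_v^\eta,\ b'^{\,\eta}_{v+\langle\rho\rangle}\,]\in P_\eta .\tag{8}$$
Take $m=0$. Each factor is a product of inverses of elements of the $P_{\eta'}$, $\eta'\ne\eta$, so it centralizes $P_\eta$. As $b,b'$ are arbitrary, every $\kappa_\eta(b,b')$ is central in $P_\eta$. So $\kappa_\eta$ is biadditive with values of exponent dividing $p$, hence $\mathbb F_p$-bilinear, and all values of all $\kappa_\eta$ commute. Because $\omega\in\mathbb F_p$, (8) becomes, in additive notation,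
$$\sum_\eta\omega^{2\eta(m)+\eta(m')}\,\kappa_\eta(b,b')=0\qquad\text{for all }m\in D'.$$
Fix $\eta_0$, multiply by $\omega^{-2\eta_0(m)}$ and sum over $m\in D'$. For $\eta\ne\eta_0$ we have $2(\eta-\eta_0)\ne0$, since $\ell$ is odd, so that term disappears, leaving $|D'|\,\omega^{\eta_0(m')}\kappa_{\eta_0}(b,b')=0$. So $\kappa_{\eta_0}=0$.

*Condition (a) for $D_n$.* For $m\in D'$, $b'_{v+\langle\rho\rangle+\langle m\rangle}=\sum_\eta\omega^{\eta(m)}b'^{\,\eta}_{v+\langle\rho\rangle}$. By (ii) and (iii), $B_v\sim B_{v+\langle\rho\rangle+\langle m\rangle}$. Every element of $D_n$ has the form $\rho+m$.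

*(iv) Condition (b) for $D_n$.* By Step 5 it suffices to treat $\langle h^i\rangle\langle h^j\rangle$, $0\le i,j\le n$. If $i,j\le n-1$ or $i,j\ge1$, then $E(h^i,h^j)$ holds because $D_{n-1}$ and $\sigma_1D_{n-1}$ are good, so (b) for $D_n$ holds for this pair. The only product left is
$$\langle1\rangle\langle h^n\rangle=\langle h\rangle\langle h^n\rangle-\langle h\rangle\langle h^{n-1}\rangle+\langle1\rangle\langle h^{n-1}\rangle-\langle h-1\rangle\langle(h-1)h^{n-1}\rangle ;$$
to check this, expand the last product. The four pairs on the right lie in the good spaces $\sigma_1D_{n-1}$, $D_{n-1}$, $D_{n-1}$, $\sigma_2D_{n-1}$, all contained in $D_n$. So $E$, hence (b) for $D_n$, holds for each of them, and by additivity of (7) for $\langle1\rangle\langle h^n\rangle$. Thus $D_n$ is good, and by induction all $D_n$ are.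

**Step 7: $A''\to A^0$ is injective.** $W_0$ is the directed union of the good subspaces $(\sigma_1\sigma_2\sigma_3\sigma_4)^{-k}D_n$. For good $D$ and $f\in V_D$, (7) gives
$$b_{v+f}=\sum_\xi\omega^{f(\xi)}\,b_v^{D,\xi}\in\langle B_{v+\langle m\rangle}:m\in D\rangle,$$
which is abelian and contains $B_v$. So $B_v\sim B_{v+f}$. As every $f\in V_0$ lies in some such $V_D$, $A''$ is abelian. Every element of $A''$ lies in $\langle B_f:f\in V_D\rangle$ for some good $D$, so by the same formula with $v=0$ it has the form $\sum_{\xi\in\widehat D}(b^{(\xi)})_0^{D,\xi}$ with $b^{(\xi)}\in B$. Its image in $A^0$ is $\sum_\xi b^{(\xi)}\otimes1_{\{\zeta\in\widehat W:\zeta|_D=\xi\}}$. These indicator functions are nonzero with disjoint supports, so the image vanishes only if all $b^{(\xi)}=0$. Hence $\Gamma''\cong\Gamma'$ is f.p. $\square$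

## 9. Derived length three, and every larger derived length

A retract $P$ of an f.p. group $\Gamma$, with retraction $r:\Gamma\to P$, is f.p. Indeed $\ker r$ is the normal closure of the finitely many $\gamma^{-1}r(\gamma)$, $\gamma$ in a finite generating set: modulo them every $\gamma$ equals $r(\gamma)\in P$, so the quotient is the image of $P$, on which $r$ is injective.

**Proof of Theorem A.** By Proposition 8.1, $G_1$ and $G_2$ are f.p., and so is $\Delta$, a retract of $G_1$; it is metabelian. So $\widetilde H=G_1*_\Delta G_2$ is f.p., and so is $H=\widetilde H/\langle\langle[a_0,b_0]\rangle\rangle$. The kernel $N$ of $H\to G$ is perfect by Proposition 5.3, so $G$ is of type $FP_2$ by Lemma 1.2. Suppose $G$ were f.p. Since $\widetilde H$ is f.g., $\widetilde H/C=G$ and $C$ is generated by the $[a,b]$, Fact 1.1 would make $C$ the normal closure of $\{[a,b]:(a,b)\in C_1\}$ for a finite $C_1$, contradicting Proposition 6.1. So $G$ is not f.p. Its derived length is $\le3$, and it is not $\le2$, since metabelian groups of type $FP_2$ are f.p. by (BS).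 $\blacksquare$

**Proof of Theorem B.** For $d\le2$ the statement is (BS). Let $d\ge3$, and let $U$ be the group of upper unitriangular $2^d\times2^d$ integer matrices, which is f.g. nilpotent and hence f.p.

*$U$ has derived length $d$.* Let $U_m$ be the subgroup of matrices whose $(i,j)$ entries vanish for $0<j-i<m$. Since $[U_m,U_m]\subset U_{2m}$, we get $U^{(k)}\subset U_{2^k}$, so $U^{(d)}=1$. Conversely, by induction on $k$, $U^{(k)}$ contains all elementary matrices $e_{ij}(1)$ with $j-i\ge2^k$. For $k=0$ this is clear. For $k\ge1$ put $l=i+2^{k-1}$; then $e_{ij}(1)=[e_{il}(1),e_{lj}(1)]$, where $l-i$ and $j-l$ are at least $2^{k-1}$. So $U^{(d-1)}$ contains $e_{1,\,1+2^{d-1}}(1)\ne1$.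

*$G\times U$ is a counterexample.* With $G$ from Theorem A, $G\times U$ has derived length $d$. With $H$ and $N$ as above, $H\times U$ is f.p. and $(H\times U)/N=G\times U$ with $N$ perfect, so $G\times U$ is of type $FP_2$ by Lemma 1.2. Since $G$ is a retract of $G\times U$ and is not f.p., $G\times U$ is not f.p. $\blacksquare$
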